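\title{Boolean algebras minimize the flag $h$-vector of Cohen--Macaulay lattices with nonzero M\"obius number}

\begin{abstract}
Let $L$ be a finite lattice of rank $n$ that is Cohen--Macaulay over a field and has nonzero M\"obius number. We prove that for every set $S$ of ranks, the entry $h_L(S)$ of the flag $h$-vector of $L$ is at least the number of permutations of $\{1,\dots,n\}$ with descent set $S$, which is the corresponding entry for the Boolean algebra of rank $n$. This answers a question posed in a paper of Athanasiadis. The same lower bound holds for the top homology of every rank selection of any finite graded lattice whose proper part has nonzero top homology, and equality for all $S$ characterizes the Boolean algebra. The proof arranges the values of a single top-dimensional cycle in a matrix and bounds the rank of that matrix by an induction that follows a recursion for permutations sorted by descent set and last letter.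
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $\Bbbk$ is a field and $[m]=\{1,\dots,m\}$, with $[0]=\emptyset$. A finite poset $P$ is \emph{graded of rank} $n\ge1$ if it has a minimum $\hat0$ and a maximum $\hat1$ and every maximal chain has $n+1$ elements. It then has a rank function $\rho$ with $\rho(\hat0)=0$ that increases by one along each cover relation. The \emph{proper part} of $P$ is $\bar P=P\setminus\{\hat0,\hat1\}$. A chain $C\subseteq\bar P$ has \emph{type} $S\subseteq[n-1]$ if $\{\rho(x):x\in C\}=S$, and $\mathcal C_S(P)$ is the set of chains of type $S$; thus $\mathcal C_\emptyset(P)$ consists of the empty chain. The \emph{flag $f$-vector} and the \emph{flag $h$-vector} of $P$ are given by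
\begin{equation}\label{eq:fh}
f_P(S)=|\mathcal C_S(P)|,\qquad h_P(S)=\sum_{T\subseteq S}(-1)^{|S\setminus T|}f_P(T),
\end{equation}
and by inclusion--exclusion the second formula is equivalent to $f_P(S)=\sum_{T\subseteq S}h_P(T)$. A lattice is a poset in which any two elements have a meet $x\wedge y$ and a join; ``lattice of rank $n$'' always means a finite graded lattice of rank $n\ge1$.

Let $B_n$ be the Boolean algebra of all subsets of $[n]$, and let $\beta_n(S)=h_{B_n}(S)$. For a permutation $w=w_1\cdots w_n\in\mathfrak S_n$ put $\operatorname{Des}(w)=\{i\in[n-1]:w_i>w_{i+1}\}$. Given a chain $A_1\subset\dots\subset A_r$ of type $S$ in $B_n$, list the elements of $A_1,\ A_2\setminus A_1,\ \dots,\ [n]\setminus A_r$, each block in increasing order. This is a bijection from $\mathcal C_S(B_n)$ onto the permutations with $\operatorname{Des}(w)\subseteq S$, so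
\[
\beta_n(S)=\#\{w\in\mathfrak S_n:\operatorname{Des}(w)=S\}.
\]
In particular $\beta_n(\emptyset)=\beta_n([n-1])=1$ and $\beta_n(\{i\})=\binom ni-1$.

The alternating sum in \eqref{eq:fh} has a topological meaning. The \emph{order complex} $\Delta(Q)$ of a finite poset $Q$ is the simplicial complex whose faces are the chains of $Q$, the empty chain included; $\tilde H_i$ denotes reduced homology with coefficients in $\Bbbk$. A graded poset $P$ is \emph{Cohen--Macaulay over $\Bbbk$} if for all $x<y$ the order complex of the open interval $(x,y)$ has vanishing reduced homology in all degrees below its dimension $\rho(y)-\rho(x)-2$. Let $P_S=\{x\in P:\rho(x)\in S\}$ be the \emph{rank selection} of $P$ at $S\subseteq[n-1]$. If $P$ is Cohen--Macaulay, then $h_P(S)=\dim\tilde H_{|S|-1}(\Delta(P_S))$ (Proposition~\ref{prop:rankselection}), so the flag $h$-vector is nonnegative and measures the top homology of the rank selections. Finally, the M\"obius function is defined by $\mu_P(x,x)=1$ and $\mu_P(x,y)=-\sum_{x\le t<y}\mu_P(x,t)$ for $x<y$.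

It is known that $f_L(S)\ge f_{B_n}(S)$ for all $S\subseteq[n-1]$ whenever $L$ is a lattice of rank $n$ with $\tilde H_{n-2}(\Delta(\bar L))\ne0$. For a Cohen--Macaulay lattice this homological condition is equivalent to $\mu_L(\hat0,\hat1)\ne0$, and the flag $f$-vector is a sum of nonnegative entries of the flag $h$-vector, so one may ask whether the inequality holds term by term. This is the question posed in \cite{Ath}: \emph{does the Boolean algebra $B_n$ minimize the flag $h$-vector among all Cohen--Macaulay lattices of rank $n$ with nonzero M\"obius number?} The answer is known to be positive for Gorenstein* lattices and for geometric lattices, two classes that play no further role here. It is positive in general.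

\begin{theorem}\label{thm:main}
Let $L$ be a lattice of rank $n$ that is Cohen--Macaulay over $\Bbbk$, with $\mu_L(\hat0,\hat1)\ne0$. Then $h_L(S)\ge\beta_n(S)$ for all $S\subseteq[n-1]$.
\end{theorem}

The simplest cases suggest this answer. For $S=\emptyset$ both sides are $1$. For $S=[n-1]$ we have $h_L([n-1])=(-1)^n\mu_L(\hat0,\hat1)$ by \eqref{eq:mu} below, so the inequality restates the hypothesis on $\mu_L$. For $S=\{i\}$ it says that $L$ has at least $\binom ni$ elements of rank $i$, a case of the inequality for flag $f$-vectors. These cases exhaust $n\le3$. For $n=4$ and $S=\{1,3\}$, however, the claim is $f_L(\{1,3\})-f_L(\{1\})-f_L(\{3\})+1\ge5$, and lower bounds for the three numbers on the left do not give it.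

The Cohen--Macaulay property serves only to identify $h_L(S)$ with a dimension. The bound on the dimension holds without it.

\begin{theorem}\label{thm:homology}
Let $L$ be a lattice of rank $n$ with $\tilde H_{n-2}(\Delta(\bar L))\ne0$. Then
\begin{equation}\label{eq:homologybound}
\dim\tilde H_{|S|-1}(\Delta(L_S))\ge\beta_n(S)\qquad\text{for all }S\subseteq[n-1].
\end{equation}
Moreover, the following are equivalent:
\begin{enumerate}
\item[(i)] $L\cong B_n$;
\item[(ii)] equality holds in \eqref{eq:homologybound} for all $S$;
\item[(iii)] equality holds in \eqref{eq:homologybound} for all singletons $S=\{i\}$.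
\end{enumerate}
For $n\ge3$ no singleton can be omitted in \textup{(iii)}: for each $i\in[n-1]$ there is a Cohen--Macaulay lattice $L\not\cong B_n$ of rank $n$ with $\mu_L(\hat0,\hat1)\ne0$ for which equality holds for every singleton other than $\{i\}$.
\end{theorem}

All that the hypothesis provides is one nonzero cycle $z$, a function on the maximal chains of $\bar L$. Splitting each maximal chain into its part of type $S$ and its part of the complementary type arranges the values of $z$ in a matrix whose columns are top cycles of $\Delta(L_S)$, so it suffices to bound the rank of this matrix. The induction passes to the intervals below coatoms, and it closes only for a stronger statement, Theorem~\ref{thm:rank}, in which the rows lying in an order ideal with $k$ generators are deleted. Section~\ref{sec:homology} collects the homological facts, Section~\ref{sec:matrix} defines the matrix and deduces the inequalities above from Theorem~\ref{thm:rank}, Section~\ref{sec:small} works the argument by hand in ranks three and four, Sections~\ref{sec:proof} and~\ref{sec:sharp} prove Theorem~\ref{thm:rank}, and Section~\ref{sec:equality} treats equality.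

\section{Homology of rank selections}\label{sec:homology}

For a finite poset $Q$, reduced homology of $\Delta(Q)$ is computed by the augmented chain complex: in degree $d\ge-1$ it has the chains $x_0<\dots<x_d$ as a basis, and the boundary of such a chain is $\sum_j(-1)^j$ times the chain with $x_j$ removed. If $Q=\emptyset$, then $\Delta(Q)=\{\emptyset\}$ and its only homology is $\tilde H_{-1}=\Bbbk$; if $Q\ne\emptyset$, then $\tilde H_{-1}=0$. We use three standard facts.

\emph{Cones.} If some element of $Q$ is comparable to all others, then $\Delta(Q)$ is a cone and all its reduced homology vanishes.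

\emph{Joins.} If $Q=Q'\sqcup Q''$ and every element of $Q'$ is below every element of $Q''$, then $\Delta(Q)$ is the join of $\Delta(Q')$ and $\Delta(Q'')$, and the K\"unneth formula over a field gives
\begin{equation}\label{eq:join}
\tilde H_i(\Delta(Q))\cong\bigoplus_{p+q+1=i}\tilde H_p(\Delta(Q'))\otimes\tilde H_q(\Delta(Q'')).
\end{equation}

\emph{Removing an antichain.} Let $X\subseteq Q$ be an antichain, and for $x\in X$ let $Q_x$ be the set of elements $y\ne x$ comparable to $x$, so that $\Delta(Q_x)$ is the link of $x$. For every $i$ there is an exact sequence
\begin{equation}\label{eq:les}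
\bigoplus_{x\in X}\tilde H_i(\Delta(Q_x))\to\tilde H_i(\Delta(Q\setminus X))\to\tilde H_i(\Delta(Q))\to\bigoplus_{x\in X}\tilde H_{i-1}(\Delta(Q_x)).
\end{equation}
Indeed, the relative chain complex of the pair $(\Delta(Q),\Delta(Q\setminus X))$ has as a basis the chains that meet $X$, and each of them contains exactly one $x\in X$. Orient such a chain with $x$ first; then deleting $x$ identifies the summand of $x$, up to the sign of the differential, with the augmented chain complex of $\Delta(Q_x)$ shifted up by one degree. So $H_{i+1}(\Delta(Q),\Delta(Q\setminus X))\cong\bigoplus_x\tilde H_i(\Delta(Q_x))$, and \eqref{eq:les} is part of the long exact sequence of the pair.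

Now let $P$ be graded of rank $n$. The reduced Euler characteristic of $\Delta(Q)$ is $\tilde\chi(\Delta(Q))=\sum_C(-1)^{|C|-1}=\sum_i(-1)^i\dim\tilde H_i(\Delta(Q))$, the first sum being over all chains of $Q$. Sorting the chains of $P_S$ by type gives
\begin{equation}\label{eq:euler}
\tilde\chi(\Delta(P_S))=\sum_{T\subseteq S}(-1)^{|T|-1}f_P(T)=(-1)^{|S|-1}h_P(S).
\end{equation}
For $x<y$ put $g(x,y)=\tilde\chi(\Delta(x,y))$. Sorting the nonempty chains of $(x,y)$ by their largest element $t$ gives $g(x,y)=-1-\sum_{x<t<y}g(x,t)$, which is the recursion of the M\"obius function. Hence $\mu_P(x,y)=\tilde\chi(\Delta(x,y))$, and \eqref{eq:euler} with $S=[n-1]$ yields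
\begin{equation}\label{eq:mu}
h_P([n-1])=(-1)^n\mu_P(\hat0,\hat1).
\end{equation}

The next statement is the rank-selection theorem \cite{Bac,Sta}; we include a proof.

\begin{proposition}\label{prop:rankselection}
Let $P$ be Cohen--Macaulay over $\Bbbk$ of rank $n$ and let $S\subseteq[n-1]$. Then $\tilde H_i(\Delta(P_S))=0$ for $i<|S|-1$, and $h_P(S)=\dim\tilde H_{|S|-1}(\Delta(P_S))$.
\end{proposition}

\begin{proof}
The complex $\Delta(P_S)$ has dimension $|S|-1$, so the second claim follows from the first and \eqref{eq:euler}. We prove the first by induction on $n$ and, for fixed $n$, on $|[n-1]\setminus S|$. For $S=[n-1]$ it is the hypothesis for the interval $(\hat0,\hat1)$. Otherwise choose $r\in[n-1]\setminus S$, put $S^+=S\cup\{r\}$, and apply \eqref{eq:les} to $Q=P_{S^+}$ and the antichain $X$ of elements of rank $r$, so that $Q\setminus X=P_S$. For $x\in X$ the poset $Q_x$ consists of a rank selection of $[\hat0,x]$ at $a=|S\cap[1,r-1]|$ ranks placed below a rank selection of $[x,\hat1]$ at $b=|S\cap[r+1,n-1]|$ ranks, and $a+b=|S|$. Both intervals are Cohen--Macaulay of rank less than $n$, so by induction the homology of the two selections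 vanishes below degrees $a-1$ and $b-1$. By \eqref{eq:join}, $\tilde H_i(\Delta(Q_x))=0$ for $i<(a-1)+(b-1)+1=|S|-1$. By the inner induction $\tilde H_i(\Delta(P_{S^+}))=0$ for $i<|S|$. So for $i<|S|-1$ the group $\tilde H_i(\Delta(P_S))$ sits between two zeros in \eqref{eq:les}.
\end{proof}

With \eqref{eq:mu}, the case $S=[n-1]$ reads $\dim\tilde H_{n-2}(\Delta(\bar P))=(-1)^n\mu_P(\hat0,\hat1)$, so a Cohen--Macaulay poset has nonzero top homology if and only if its M\"obius number is nonzero.

The Boolean algebra is Cohen--Macaulay over every field: each closed interval is a Boolean algebra $B_m$, and $\Delta(\bar B_m)$ is the barycentric subdivision of the boundary of an $(m-1)$-simplex, a sphere of dimension $m-2$. Therefore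
\begin{equation}\label{eq:boolean}
\dim\tilde H_{|S|-1}(\Delta((B_n)_S))=\beta_n(S)\qquad\text{for all }S\subseteq[n-1].
\end{equation}

\begin{example}\label{ex:hypotheses}
None of the three hypotheses of Theorem~\ref{thm:main} can be dropped.

(a) \emph{Nonzero M\"obius number.} By \eqref{eq:mu}, the inequality fails for $S=[n-1]$ whenever $\mu_L(\hat0,\hat1)=0$, for instance for a chain of rank $n\ge2$, which is a Cohen--Macaulay lattice because its open intervals are empty or cones.

(b) \emph{Lattice.} Let $P$ have two elements of each rank $1,\dots,n-1$, any two elements of different ranks being comparable. Each open interval is a join of two-point complexes, so by \eqref{eq:join} its homology is concentrated in the top degree and $P$ is Cohen--Macaulay. From $f_P(S)=2^{|S|}$ we get $h_P(S)=1$ for all $S$, so $\mu_P(\hat0,\hat1)=(-1)^n$. For $n\ge3$ the two atoms have no join, and $h_P(\{1\})=1<n-1=\beta_n(\{1\})$.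

(c) \emph{Cohen--Macaulay.} Add to $B_3$ two disjoint chains $\hat0<a_j<b_j<\hat1$, $j=1,2$, with no other relations. The result $L$ is a lattice, and $\Delta(\bar L)$ is a hexagon together with two disjoint edges. Here $h_L(\{1,2\})=8-5-5+1=-1<1$, although $\mu_L(\hat0,\hat1)=1$ and $\tilde H_1(\Delta(\bar L))\ne0$. Theorem~\ref{thm:homology} applies to $L$, but $h_L$ no longer counts top homology.
\end{example}

\section{The matrix of a top cycle}\label{sec:matrix}

Let $L$ be a lattice of rank $n$ and $S\subseteq[n-1]$; write $S^c=[n-1]\setminus S$. The faces of $\Delta(L_S)$ of top dimension $|S|-1$ are the chains of type $S$, and there are no boundaries in this degree, so $\tilde H_{|S|-1}(\Delta(L_S))$ is the space of cycles. If $G$ has type $S\setminus\{i\}$, the sign with which $G$ occurs in the boundary of a chain $C\supset G$ of type $S$ depends only on the position of $i$ in $S$, not on $C$. The signs therefore drop out: $\tilde H_{|S|-1}(\Delta(L_S))$ is the space $Z_S(L)$ of functions $c:\mathcal C_S(L)\to\Bbbk$ with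
\[
\sum_{C\supset G}c(C)=0\qquad\text{for all $i\in S$ and all $G\in\mathcal C_{S\setminus\{i\}}(L)$.}
\]
The elements of $Z_{[n-1]}(L)=\tilde H_{n-2}(\Delta(\bar L))$ are called \emph{top cycles}. A top cycle is a function $z$ on the maximal chains $E$ of $\bar L$ such that
\begin{equation}\label{eq:cycle}
\sum_{E\supset F}z(E)=0\qquad\text{for all $i\in[n-1]$ and all $F\in\mathcal C_{[n-1]\setminus\{i\}}(L)$.}
\end{equation}
For $n=1$ it is a scalar, the value on the empty chain. On $B_n$, the function with value $\operatorname{sgn}(w)$ on the chain $\{w_1\}\subset\{w_1,w_2\}\subset\cdots$ is a top cycle, since the two chains that contain a given $F$ differ by an adjacent transposition; by \eqref{eq:boolean} with $S=[n-1]$, every top cycle on $B_n$ is a multiple of it.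

From the one cycle $z$ we have to produce $\beta_n(S)$ independent elements of $Z_S(L)$. Fixing the part of a maximal chain that has type $S^c$ turns $z$ into a function of the part of type $S$. So let $M_z(S)$ be the matrix with rows indexed by $C\in\mathcal C_S(L)$, columns indexed by $D\in\mathcal C_{S^c}(L)$, and entries
\[
M_z(S)_{C,D}=\begin{cases}z(C\cup D)&\text{if $C\cup D$ is a chain,}\\0&\text{otherwise.}\end{cases}
\]

\begin{lemma}\label{lem:columns}
Every column of $M_z(S)$ lies in $Z_S(L)$. Hence $\dim Z_S(L)\ge\operatorname{rank}M_z(S)$.
\end{lemma}

\begin{proof}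
Fix $D$, and let $G$ have type $S\setminus\{i\}$ with $i\in S$. If $G\cup D$ is not a chain, then no $C\cup D$ with $C\supset G$ is a chain, and every term of $\sum_{C\supset G}M_z(S)_{C,D}$ is zero. Otherwise $G\cup D$ is a chain of type $[n-1]\setminus\{i\}$, and $C\mapsto C\cup D$ matches the rows $C\supset G$ for which $C\cup D$ is a chain with the maximal chains $E\supset G\cup D$. The sum is then zero by \eqref{eq:cycle}.
\end{proof}

The matrix has a symmetry that homology lacks. The space $Z_\emptyset(L)$ is one-dimensional whatever the dimension of $Z_{[n-1]}(L)$, but $M_z(S^c)$ is the transpose of $M_z(S)$, in accordance with the symmetry $\beta_n(S)=\beta_n(S^c)$ given by $w_i\mapsto n+1-w_i$. The induction will use this symmetry.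

We now describe the rows to be deleted; Section~\ref{sec:small} shows how they arise. The \emph{top} of a chain $C\subseteq\bar L$ is the largest element $\operatorname{top}(C)$ of $C\cup\{\hat0\}$. An \emph{ideal} of $L$ is a down-closed subset $I$, possibly empty, and $C$ is \emph{inside} $I$ if $\operatorname{top}(C)\in I$, equivalently $C\cup\{\hat0\}\subseteq I$. The empty chain is inside $I$ exactly when $I\ne\emptyset$. Let $R_z(S;I)$ be the rank of the submatrix of $M_z(S)$ formed by the rows $C$ that are not inside $I$; it is $0$ if no row remains. An ideal $I$ is \emph{$k$-generated} if $I=\bigcup_{i=1}^k[\hat0,p_i]$ with all $p_i\ne\hat1$, repetitions allowed. The only $0$-generated ideal is $\emptyset$, and $R_z(S;\emptyset)=\operatorname{rank}M_z(S)$. On the side of permutations, for $0\le k\le n$ put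
\[
b_n(S;k)=\#\{w\in\mathfrak S_n:\operatorname{Des}(w)=S,\ w_n\le n-k\},
\]
so that $b_n(S;0)=\beta_n(S)$ and $b_n(S;n)=0$.

\begin{theorem}\label{thm:rank}
Let $z\ne0$ be a top cycle on a lattice $L$ of rank $n$, let $0\le k\le n$, and let $I$ be a $k$-generated ideal of $L$. Then $R_z(S;I)\ge b_n(S;k)$ for all $S\subseteq[n-1]$. This is sharp: equality holds for $L=B_n$ and $I$ generated by $k$ distinct coatoms.
\end{theorem}

\begin{proof}[Proof of \eqref{eq:homologybound} and of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:rank}]
If $\tilde H_{n-2}(\Delta(\bar L))\ne0$, there is a top cycle $z\ne0$. Lemma~\ref{lem:columns} and Theorem~\ref{thm:rank} with $k=0$ give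
\[
\dim\tilde H_{|S|-1}(\Delta(L_S))=\dim Z_S(L)\ge\operatorname{rank}M_z(S)\ge b_n(S;0)=\beta_n(S),
\]
which is \eqref{eq:homologybound}. If $L$ is Cohen--Macaulay with $\mu_L(\hat0,\hat1)\ne0$, then its top homology is nonzero and the left side equals $h_L(S)$, both by Proposition~\ref{prop:rankselection}.
\end{proof}

The induction passes to the intervals below coatoms. Let $n\ge2$ and let $x$ be a coatom, so that $[\hat0,x]$ is a lattice of rank $n-1$. For $E'\in\mathcal C_{[n-2]}([\hat0,x])$ put $z_x(E')=z(E'\cup\{x\})$. Condition \eqref{eq:cycle} for the chains $F$ that contain $x$ says that $z_x$ is a top cycle on $[\hat0,x]$. The coatom $x$ is \emph{supporting} for $z$ if $z_x\ne0$, that is, if $x$ lies on a maximal chain $E$ with $z(E)\ne0$.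

\section{Ranks three and four by hand}\label{sec:small}

Let $n=3$ and $S=\{1\}$. The matrix $M_z(\{1\})$ has a row for each atom $a$ and a column for each coatom $x$, with entry $z(\{a,x\})$ if $a<x$ and $0$ otherwise. Condition \eqref{eq:cycle} says that all row sums and all column sums are zero, so a nonzero row or column has at least two nonzero entries. The supporting coatoms are the nonzero columns. The lattice property says that two distinct coatoms $x,x'$ lie above at most one common atom, since a common atom lies below $x\wedge x'$, which has rank at most $1$.

There are at least three nonzero columns. Let $x_1$ be one, with nonzero entries in rows $a\ne a'$. Row $a$ has a nonzero entry in another column $x_2$ and row $a'$ in another column $x_3$, and $x_2\ne x_3$ because $x_1$ and $x_2$ cannot both lie above $a$ and $a'$.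

Any two nonzero columns $x_1,x_2$ are independent: of the two or more rows in which column $x_2$ is nonzero, at most one is below $x_1$, so column $x_2$ is nonzero in a row where column $x_1$ vanishes. A third column $x_3$ need not add to the rank, since its nonzero entries may lie in the rows $x_1\wedge x_3$ and $x_2\wedge x_3$. The rank is at least $1+1+0=2=\beta_3(\{1\})$. For the sign cycle on $B_3$ the matrix is
\[
\begin{array}{c|rrr}
&12&13&23\\\hline
1&1&-1&0\\
2&-1&0&1\\
3&0&1&-1
\end{array}
\]
and its rank is exactly $2$.

Now let $S=\{2\}$, still with $n=3$. The matrix $M_z(\{2\})$ is the transpose, with rows indexed by coatoms. A $k$-generated ideal $I$ contains at most $k$ coatoms, so at least $3-k$ nonzero rows remain, any two of them independent. Thus $R_z(\{2\};I)\ge2,2,1,0$ for $k=0,1,2,3$. The permutations with descent set $\{2\}$ are $132$ and $231$, so these bounds are the numbers $b_3(\{2\};k)$.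

These bounds are what rank four requires. Let $n=4$ and $S=\{2\}$. The rows of $M_z(\{2\})$ are the elements $y$ of rank $2$, and the columns are the chains $\{a<x\}$ of an atom and a coatom. The columns with a fixed $x$ vanish outside the rows $y<x$, and on those rows they form the matrix $M_{z_x}(\{2\})$ of the rank-three lattice $[\hat0,x]$. Take four supporting coatoms $x_1,\dots,x_4$ (Lemma~\ref{lem:support} provides them). The blocks of different coatoms share rows, so their ranks cannot simply be added. Assign each row to the first block that meets it: let $Y_j$ be the set of $y<x_j$ that lie below none of $x_1,\dots,x_{j-1}$. The columns of $x_i$ vanish on $Y_j$ for $i<j$, so the submatrix with row blocks $Y_1,\dots,Y_4$ is block triangular. Since $y\le x_j$ and $y\le x_i$ together mean $y\le x_j\wedge x_i$, the $j$th diagonal block is $M_{z_{x_j}}(\{2\})$ with the rows inside a $(j-1)$-generated ideal deleted. The rank is therefore at least $2+2+1+0=5=\beta_4(\{2\})$. The permutations with descent set $\{2\}$, sorted by last letter $4,3,2,1$, split in the same way: $1324,2314$; $1423,2413$; $3412$; none.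

The general proof has the same three ingredients: enough supporting coatoms, a block triangular submatrix, and a transposition when the rows rather than the columns contain the coatom.

\section{The lower bound for the rank}\label{sec:proof}

\subsection*{Supporting coatoms}

\begin{lemma}\label{lem:support}
Let $z\ne0$ be a top cycle on a lattice $L$ of rank $n\ge2$. Then at least $n$ coatoms are supporting for $z$. More precisely, if $n\ge3$ and $x$ is supporting, there is an injection $y\mapsto x'$ from the coatoms $y$ of $[\hat0,x]$ supporting for $z_x$ to the coatoms $x'\ne x$ of $L$ supporting for $z$, such that $y=x\wedge x'$.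
\end{lemma}

\begin{proof}
For $n=2$, condition \eqref{eq:cycle} reads $\sum_xz(\{x\})=0$, so $z$ is nonzero on at least two coatoms. Let $n\ge3$, let $x$ be supporting (such an $x$ exists since $z\ne0$), and let $y$ be supporting for $z_x$. Choose a maximal chain $E$ containing $x$ and $y$ with $z(E)\ne0$, and put $F=E\setminus\{x\}$. The maximal chains containing $F$ are the chains $F\cup\{x'\}$ with $x'>y$ a coatom, so by \eqref{eq:cycle} there is a coatom $x'\ne x$ with $x'>y$ and $z(F\cup\{x'\})\ne0$. This $x'$ is supporting. From $y\le x\wedge x'<x$ and the fact that $x$ covers $y$ we get $y=x\wedge x'$. So $x'$ determines $y$, and the map $y\mapsto x'$ is injective. By induction there are at least $n-1$ such $y$, and their images together with $x$ are at least $n$ supporting coatoms.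
\end{proof}

The lattice property enters in the equation $y=x\wedge x'$; the poset of Example~\ref{ex:hypotheses}(b) has nonzero top homology and only two coatoms.

\subsection*{The block triangular submatrix}

In Section~\ref{sec:small} the ideals were created from nothing. In general an ideal $J$ is inherited from the previous step of the induction and has to be carried into each interval $[\hat0,x_j]$. Its generators become the meets $x_j\wedge p_i$, which need not be coatoms of $[\hat0,x_j]$ and need not be distinct. This is why the definition of a $k$-generated ideal allows arbitrary generators other than $\hat1$, with repetitions.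

\begin{lemma}\label{lem:triangular}
Let $z$ be a top cycle on a lattice $L$ of rank $n\ge2$, let $T\subseteq[n-2]$, let $J$ be a $q$-generated ideal of $L$, and let $x_1,\dots,x_t$ be distinct coatoms not in $J$. Put
\[
I_j=[\hat0,x_j]\cap\bigl(J\cup[\hat0,x_1]\cup\dots\cup[\hat0,x_{j-1}]\bigr)\qquad(1\le j\le t).
\]
Then $I_j$ is a $(q+j-1)$-generated ideal of $[\hat0,x_j]$. Let $N$ be the submatrix of $M_z(T)$ formed by the rows not inside $J$ and the columns $D$ that contain one of $x_1,\dots,x_t$. Then
\[
\operatorname{rank}N\ge\sum_{j=1}^tR_{z_{x_j}}(T;I_j).
\]
\end{lemma}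

\begin{proof}
Let $J=\bigcup_{i=1}^q[\hat0,p_i]$. In a lattice $[\hat0,x_j]\cap[\hat0,p]=[\hat0,x_j\wedge p]$, so $I_j$ is the union of the principal ideals generated by $x_j\wedge p_i$ for $i\le q$ and by $x_j\wedge x_i$ for $i<j$. None of these $q+j-1$ elements is the maximum $x_j$ of $[\hat0,x_j]$, because $x_j\notin J$ and $x_j\not\le x_i$.

Since $n-1\in T^c$, every column $D$ of $M_z(T)$ contains exactly one coatom. Let $\mathcal D_j$ be the set of columns containing $x_j$, and let $\mathcal Y_j$ be the set of chains of type $T$ in $[\hat0,x_j]$ that are not inside $I_j$. For $C\in\mathcal Y_j$ the element $\operatorname{top}(C)$ lies in $[\hat0,x_j]$ but not in $I_j$, hence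
\begin{equation}\label{eq:top}
\operatorname{top}(C)\notin J\qquad\text{and}\qquad\operatorname{top}(C)\not\le x_i\ \text{ for } i<j.
\end{equation}
So the chains in $\mathcal Y_j$ are rows of $N$, and the sets $\mathcal Y_1,\dots,\mathcal Y_t$ are pairwise disjoint, because chains in $\mathcal Y_i$ have top below $x_i$.

The block with rows $\mathcal Y_j$ and columns $\mathcal D_i$ is zero for $i<j$. Indeed, if $C\in\mathcal Y_j$, $D\in\mathcal D_i$ and $C\cup D$ is a chain, then $x_i$ is its element of highest rank, so $\operatorname{top}(C)\le x_i$, contrary to \eqref{eq:top}.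

Consider the block with rows $\mathcal Y_j$ and columns $\mathcal D_j$. The map $D'\mapsto D'\cup\{x_j\}$ is a bijection from the chains of type $[n-2]\setminus T$ in $[\hat0,x_j]$ onto $\mathcal D_j$. For $C$ in $[\hat0,x_j]$, the set $C\cup D'\cup\{x_j\}$ is a chain if and only if $C\cup D'$ is, and then $z(C\cup D'\cup\{x_j\})=z_{x_j}(C\cup D')$. So this block is the submatrix of $M_{z_{x_j}}(T)$ formed by the rows not inside $I_j$, and its rank is $r_j=R_{z_{x_j}}(T;I_j)$.

Choose an invertible $r_j\times r_j$ submatrix in the $j$th diagonal block for each $j$. The chosen rows and columns together form a block triangular square submatrix of $N$ with invertible diagonal blocks, so $\operatorname{rank}N\ge r_1+\dots+r_t$.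
\end{proof}

Here the lattice property controls the number of generators: each earlier coatom costs one generator. In the poset of Example~\ref{ex:hypotheses}(b), the intersection $[\hat0,x_1]\cap[\hat0,x_2]$ is all of $[\hat0,x_2]\setminus\{x_2\}$, and no row is left for the second block.

\subsection*{The recursion for permutations}

Lemma~\ref{lem:triangular} produces sums over consecutive numbers of generators. The numbers $b_n(S;k)$ satisfy recursions of the same shape.

\begin{lemma}\label{lem:recursion}
Let $n\ge2$, $0\le k\le n$ and $S\subseteq[n-1]$.
\begin{enumerate}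
\item[(a)] If $n-1\notin S$, then $b_n(S;k)=\sum_{l=k}^{n-1}b_{n-1}(S;l)$.
\item[(b)] If $n-1\in S$, then $b_n(S;k)=\sum_{l=0}^{n-1-k}b_{n-1}(S^c;l)$, where $S^c=[n-1]\setminus S\subseteq[n-2]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Sort the permutations counted by $b_n(S;k)$ by their last letter $w_n=n-l$, where $k\le l\le n-1$. Let $w'\in\mathfrak S_{n-1}$ be obtained from $w_1\cdots w_{n-1}$ by lowering each letter larger than $w_n$ by one. For fixed $l$, the map $w\mapsto w'$ is a bijection from the permutations with $w_n=n-l$ onto $\mathfrak S_{n-1}$; it satisfies $\operatorname{Des}(w')=\operatorname{Des}(w)\cap[n-2]$, and $w_{n-1}<w_n$ if and only if $w'_{n-1}\le n-1-l$.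

(a) If $n-1\notin S$, then $\operatorname{Des}(w)=S$ means $\operatorname{Des}(w')=S$ and $w'_{n-1}\le(n-1)-l$. There are $b_{n-1}(S;l)$ such $w'$.

(b) If $n-1\in S$, then $\operatorname{Des}(w)=S$ means $\operatorname{Des}(w')=S\setminus\{n-1\}$ and $w'_{n-1}\ge n-l$. Put $u_i=n-w'_i$, so that $u\in\mathfrak S_{n-1}$ and ascents and descents are exchanged. The conditions become $\operatorname{Des}(u)=[n-2]\setminus S=S^c$ and $u_{n-1}\le l=(n-1)-(n-1-l)$. There are $b_{n-1}(S^c;n-1-l)$ such $u$, and $n-1-l$ runs from $0$ to $n-1-k$.
\end{proof}

The complementation $w'\mapsto u$ in (b) is the counterpart of transposing the matrix.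

\subsection*{The induction}

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:rank}]
We use induction on $n$, for all $L,z,k,I,S$ at once. Let $n=1$, so $S=\emptyset$. If $k=0$, then $I=\emptyset$ and $M_z(\emptyset)$ is the $1\times1$ matrix with the nonzero entry $z$, so $R_z(\emptyset;\emptyset)=1=b_1(\emptyset;0)$. If $k=1$, the bound is $0$.

Let $n\ge2$. Since $b_n(S;n)=0$, we may assume $k\le n-1$. A coatom in $I$ lies below a generator $p_i\ne\hat1$ and therefore equals it, so $I$ contains at most $k$ coatoms. By Lemma~\ref{lem:support} there are distinct supporting coatoms $x_1,\dots,x_{n-k}$ outside $I$. Each $z_{x_j}$ is a nonzero top cycle on a lattice of rank $n-1$, to which the induction hypothesis applies.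

\emph{Case $n-1\notin S$.} The columns of $M_z(S)$ contain the coatoms. Apply Lemma~\ref{lem:triangular} with $T=S$, $J=I$, $q=k$, $t=n-k$. The matrix $N$ is a submatrix of the matrix whose rank is $R_z(S;I)$, and $I_j$ is $(k+j-1)$-generated with $k+j-1\le n-1$. By induction and Lemma~\ref{lem:recursion}(a),
\[
R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(S;I_j)\ge\sum_{j=1}^{n-k}b_{n-1}(S;k+j-1)=b_n(S;k).
\]

\emph{Case $n-1\in S$.} Now the rows of $M_z(S)$ contain the coatoms and the columns do not, so Lemma~\ref{lem:triangular} does not apply to $M_z(S)$ itself. The top of a row $C$ is its coatom $x$, so $C$ is not inside $I$ if and only if $x\notin I$. Put $T=S^c\subseteq[n-2]$. Since $M_z(T)$ is the transpose of $M_z(S)$ and row rank equals column rank, $R_z(S;I)$ is the rank of the submatrix of $M_z(T)$ formed by all rows and by the columns whose coatom is not in $I$. This submatrix contains the matrix $N$ of Lemma~\ref{lem:triangular} for $J=\emptyset$, $q=0$, $t=n-k$, and now $I_j$ is $(j-1)$-generated with $j-1\le n-1$. The ideal $I$ is not carried down; it only limits the number of available coatoms. By induction and Lemma~\ref{lem:recursion}(b),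
\[
R_z(S;I)\ge\sum_{j=1}^{n-k}R_{z_{x_j}}(T;I_j)\ge\sum_{j=1}^{n-k}b_{n-1}(T;j-1)=b_n(S;k).\qedhere
\]
\end{proof}

\section{Sharpness for the Boolean algebra}\label{sec:sharp}

For $k=0$ an upper bound for the rank is available from homology, by Lemma~\ref{lem:columns} and \eqref{eq:boolean}. For $k>0$ we have no such bound directly, but the ranks $R_z(S;I)$ for $B_n$ are the summands in one step of the induction for $B_{n+1}$ with $k=0$, and equality there forces equality in each summand.

\begin{proof}[Proof of the sharpness in Theorem~\ref{thm:rank}]
Fix $n\ge1$ and $S\subseteq[n-1]$. Let $z$ be a nonzero top cycle on $B_{n+1}$, and let $x_1,\dots,x_{n+1}$ be the coatoms of $B_{n+1}$, all of which are supporting by Lemma~\ref{lem:support}. Apply Lemma~\ref{lem:triangular} to $B_{n+1}$ with $T=S$, $J=\emptyset$ and $t=n+1$, so that $N=M_z(S)$. By \eqref{eq:boolean}, Lemma~\ref{lem:columns}, Lemma~\ref{lem:triangular}, the inequality of Theorem~\ref{thm:rank} and Lemma~\ref{lem:recursion}(a), which applies because $n\notin S$,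
\[
\beta_{n+1}(S)\ge\operatorname{rank}M_z(S)\ge\sum_{j=1}^{n+1}R_{z_{x_j}}(S;I_j)\ge\sum_{j=1}^{n+1}b_n(S;j-1)=b_{n+1}(S;0)=\beta_{n+1}(S).
\]
Each term of the first sum is at least the corresponding term of the second, so $R_{z_{x_j}}(S;I_j)=b_n(S;j-1)$ for $1\le j\le n+1$. Here $[\hat0,x_j]\cong B_n$, and $I_j$ is generated by the $j-1$ distinct coatoms $x_j\wedge x_i$, $i<j$, of this interval. So for each $k$ with $0\le k\le n$, equality holds in $B_n$ for one nonzero top cycle and one ideal generated by $k$ distinct coatoms. The nonzero top cycles on $B_n$ are scalar multiples of one another, and scaling does not change ranks. A permutation of $[n]$ carries any set of $k$ coatoms to any other, preserves types of chains, and carries a nonzero top cycle to a nonzero top cycle. Hence equality holds for every nonzero top cycle and every such ideal.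
\end{proof}

\section{The case of equality}\label{sec:equality}

If the count in Lemma~\ref{lem:support} is tight at the top, the injection in that lemma is a bijection, and tightness propagates down through all meets of supporting coatoms.

\begin{lemma}\label{lem:meets}
Let $z$ be a top cycle on a lattice $L$ of rank $n\ge2$ with exactly $n$ supporting coatoms $x_1,\dots,x_n$. For $K\subseteq[n]$ put $x_K=\bigwedge_{i\in K}x_i$, with $x_\emptyset=\hat1$. Then $\rho(x_K)=n-|K|$ for all $K$.
\end{lemma}

\begin{proof}
We use induction on $n$. The case $K=\emptyset$ holds by definition. For $n=2$, the elements $x_1,x_2$ are distinct of rank $1$ and $x_1\wedge x_2=\hat0$. Let $n\ge3$ and $j\in K$. By Lemma~\ref{lem:support}, the cycle $z_{x_j}$ has at least $n-1$ supporting coatoms, and they inject into the $(n-1)$-element set $\{x_i:i\ne j\}$ in such a way that the preimage of $x_i$ is $x_j\wedge x_i$. The injection is thus a bijection, and $z_{x_j}$ has exactly $n-1$ supporting coatoms, namely the distinct elements $x_j\wedge x_i$, $i\ne j$. The element $x_K$ is the meet in $[\hat0,x_j]$ of the $|K|-1$ elements $x_j\wedge x_i$ with $i\in K\setminus\{j\}$,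 the empty meet being $x_j$. By induction its rank is $(n-1)-(|K|-1)=n-|K|$.
\end{proof}

\begin{proof}[Proof of the equivalence in Theorem~\ref{thm:homology}]
The implication (i)$\Rightarrow$(ii) is \eqref{eq:boolean}, and (iii) is a special case of (ii). Assume (iii). For $n=1$ we have $L=\{\hat0,\hat1\}\cong B_1$, so let $n\ge2$. The complex $\Delta(L_{\{i\}})$ consists of $f_L(\{i\})$ isolated points, so $\dim\tilde H_0(\Delta(L_{\{i\}}))=f_L(\{i\})-1$, and (iii) says that $L$ has exactly $\binom ni$ elements of rank $i$ for $i\in[n-1]$; the same holds for $i=0$ and $i=n$. In particular $L$ has exactly $n$ coatoms $x_1,\dots,x_n$, and by Lemma~\ref{lem:support} all of them are supporting for a nonzero top cycle $z$. Lemma~\ref{lem:meets} applies.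

If $j\notin K$ and $x_K\le x_j$, then $x_K=x_{K\cup\{j\}}$, which is impossible since the ranks differ. So $x_K\le x_j$ if and only if $j\in K$, and hence $x_K\le x_{K'}$ if and only if $K\supseteq K'$. The map $K\mapsto x_{[n]\setminus K}$ is therefore an order embedding of $B_n$ into $L$, and its image has $\binom ni$ elements of rank $i$ for each $i$. These are all the elements of rank $i$, so the map is onto and $L\cong B_n$.
\end{proof}

It remains to show that each singleton is needed. We add to $B_n$ one element of rank $i$ in the most economical way, as a third middle element of an interval of rank two.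

\begin{proof}[Proof of the last claim of Theorem~\ref{thm:homology}]
Let $n\ge3$ and $i\in[n-1]$. Put $A=[i-1]$ and $B=[i+1]$, and let $L=B_n\cup\{e\}$, where for $y\in B_n$ we set $y<e$ if and only if $y\subseteq A$, and $e<y$ if and only if $y\supseteq B$. This is a partial order extending that of $B_n$, because $A\subseteq B$.

\emph{$L$ is a graded lattice.} The element $e$ covers only $A$ and is covered only by $B$. If $y<e<y'$, then $|y'|-|y|\ge2$, so the cover relations of $B_n$ persist. Hence $L$ is graded of rank $n$ with $\rho(e)=i$. For $y,y'\in B_n$ the meet is still $y\cap y'$, because $e$ is a common lower bound only if $y\cap y'\supseteq B$, and then $e<y\cap y'$. If $y\supseteq B$, then $e\wedge y=e$. Otherwise $e\not\le y$, the common lower bounds of $e$ and $y$ are the subsets of $A\cap y$, and $e\wedge y=A\cap y$. A finite poset with all meets and a maximum is a lattice, the join being the meet of all upper bounds.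

\emph{$L$ is Cohen--Macaulay.} There are four kinds of open intervals. An interval with endpoints in $B_n$ that does not contain $e$ is an interval of $B_n$. An interval $(y,e)$ is empty if $y=A$ and otherwise has the maximum $A$, and an interval $(e,y)$ is empty if $y=B$ and otherwise has the minimum $B$; an empty interval has dimension $-1$ and imposes no condition, and a cone has no reduced homology. The interval $(A,B)$ is a three-element antichain, of dimension $0$ and nonempty. Finally, let $Q=(x,y)$ contain $e$, so $x\subseteq A$ and $B\subseteq y$, with $x\ne A$ or $y\ne B$. The set $Q_e$ of elements of $Q$ comparable to $e$ and different from it consists of the sets $u$ with $x\subsetneq u\subseteq A$ and the sets $v$ with $B\subseteq v\subsetneq y$. If $x\ne A$, then $A\in Q_e$ is comparable to all of them; if $y\ne B$, then $B\in Q_e$ is. So $\Delta(Q_e)$ is a cone, and \eqref{eq:les} with $X=\{e\}$ shows that $\Delta(Q)$ has the homology of $\Delta(Q\setminus\{e\})$, a sphere of dimension $\rho(y)-\rho(x)-2$.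

\emph{The M\"obius number.} We have $A=\hat0$ and $B=\hat1$ only if $i=1$ and $n=2$. Since $n\ge3$, the interval $(\hat0,\hat1)$ is of the last kind, so $\Delta(\bar L)$ has the homology of a sphere of dimension $n-2$ and $\mu_L(\hat0,\hat1)=\tilde\chi(\Delta(\bar L))=(-1)^n\ne0$.

\emph{The rank selections.} If $i\notin S$, then $L_S=(B_n)_S$, so equality holds in \eqref{eq:homologybound} by \eqref{eq:boolean}; this covers every singleton other than $\{i\}$. But $L$ has $\binom ni+1$ elements of rank $i$, so $h_L(\{i\})=\beta_n(\{i\})+1$ and $L\not\cong B_n$.
\end{proof}

\begin{thebibliography}{9}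

\bibitem{Ath}
Christos A. Athanasiadis, \emph{On the flag $f$-vector of a graded lattice with nontrivial homology}, arXiv:1012.1451 (2010).

\bibitem{Bac}
Baclawski, \emph{Cohen--Macaulay ordered sets}, J. Algebra 63 (1980).

\bibitem{Sta}
Stanley, \emph{Balanced Cohen--Macaulay complexes}, Trans. AMS 249 (1979).

\end{thebibliography}
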